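\title{The maximal rank of $\mathrm{PSL}(4,q)$ as a string C-group}

\begin{abstract}
We prove that for odd $q$ the group $\mathrm{PSL}(4,q)$ has no string C-group representation of rank $5$ or more. Together with the representations of rank $4$ due to Brooksbank and Leemans, this shows that its maximal rank as a string C-group is $4$, as conjectured in a survey of Leemans. The intersection property is not used. The result follows from a theorem over an algebraically closed field of characteristic not $2$: if five or more involutions of $\mathrm{PGL}_4$ are arranged along a path so that exactly the non-neighbors commute, then the group they generate is reducible or preserves, up to scalars, a nondegenerate symmetric or alternating form.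
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group. A \emph{string C-group representation of rank $r$} of $G$ is a set $\{\rho_0,\dots,\rho_{r-1}\}$ of involutions that generates $G$ and has the following two properties.
\begin{itemize}
\item[(i)] \emph{String property:} $(\rho_i\rho_j)^2=1$ whenever $|i-j|>1$.
\item[(ii)] \emph{Intersection property:} $\langle\rho_i:i\in I\rangle\cap\langle\rho_j:j\in J\rangle=\langle\rho_k:k\in I\cap J\rangle$ for all $I,J\subseteq\{0,\dots,r-1\}$.
\end{itemize}
The \emph{maximal rank of $G$ as a string C-group} is the largest $r$ for which such a representation exists.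

For involutions, $(\rho_i\rho_j)^2=1$ means that $\rho_i$ and $\rho_j$ commute. So (i) arranges the generators along a path, and only neighbors on the path may fail to commute. Property (ii) is a strong form of independence: taking $J=\{k\}$ and $I$ its complement shows that no generator lies in the subgroup generated by the others. In rank $2$ one obtains the dihedral groups. The symmetric group $S_{r+1}$ has a representation of rank $r$ by the transpositions $(i,i+1)$: a subset of them generates the group of permutations preserving each block of a partition into intervals, and two such groups intersect in the group of the common refinement. These transpositions act as reflections on the $r$-dimensional space of vectors with coordinate sum $0$, which suggests that for a group acting on a $4$-dimensional space the rank should stop at $4$.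

Brooksbank and Leemans proved that $\mathrm{PSL}(4,q)$ has a string C-group representation of rank $4$ when $q$ is a power of an odd prime, and has no string C-group representation when $q$ is even. The survey of Leemans \cite{Leemans} contains the conjecture that for odd $q$ the maximal rank is $4$. We prove it.

\begin{theorem}\label{thm:main}
For every odd prime power $q$, the maximal rank of $\mathrm{PSL}(4,q)$ as a string C-group is $4$.
\end{theorem}

Rank $4$ occurs by the result of Brooksbank and Leemans. Higher ranks are excluded by the next theorem, in which the intersection property does not appear. Here $\mathrm{GU}(4,q)$ is the group of matrices $x\in\mathrm{GL}(4,q^2)$ with $\bar x^{T}x=1$, the bar raising each entry to the $q$th power; $\mathrm{SU}(4,q)$ is its subgroup of determinant $1$; and $\mathrm{PGU}(4,q)$, $\mathrm{PSU}(4,q)$ are their images modulo scalars.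

\begin{theorem}\label{thm:groups}
Let $F$ be a field of characteristic $\ne2$ and $\mathrm{PSL}(4,F)\le G\le\mathrm{PGL}(4,F)$. Then $G$ is not generated by involutions $\rho_0,\dots,\rho_{r-1}$ with $r\ge5$ and $(\rho_i\rho_j)^2=1$ for $|i-j|>1$. The same holds for $\mathrm{PSU}(4,q)\le G\le\mathrm{PGU}(4,q)$ with $q$ odd.
\end{theorem}

The dimension count above is not the true reason for these theorems, because irreducible strings of five involutions do exist in dimension $4$.

\begin{example}\label{ex:S6}
Let $K$ have characteristic $3$, and let $V$ be the quotient of $\{x\in K^6:x_0+\dots+x_5=0\}$ by the line spanned by $(1,\dots,1)$; then $\dim V=4$. For $0\le i\le4$ let $R_i$ exchange $x_i$ and $x_{i+1}$, so $R_iv=v-\varphi_i(v)a_i$ with $a_i=e_i-e_{i+1}$ and $\varphi_i=x_i-x_{i+1}$. The $a_i$ span $V$ and $\bigcap_i\ker\varphi_i=0$ in $V$. If $W\ne0$ is invariant, some $\varphi_i$ is nonzero at some $w\in W$, so $w-R_iw=\varphi_i(w)a_i$ gives $a_i\in W$; since $\varphi_{i\pm1}(a_i)=-1$, the argument propagates along the path and $W=V$. The image $\Gamma$ of $S_6$ in $\mathrm{PGL}(V)$ is therefore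 irreducible, hence of order greater than $2$, hence isomorphic to $S_6$. For $\zeta\in\mathbb F_9$ of order $8$ we have $\det(\zeta R_i)=1$. So $\mathrm{PSL}(4,9)$ contains an absolutely irreducible subgroup with a string C-group representation of rank $5$. This subgroup is proper for a visible reason: the dot product induces an invariant nondegenerate symmetric form on $V$.
\end{example}

The theorem behind Theorem~\ref{thm:groups} says that an invariant form is unavoidable. A subgroup $\Gamma\le\mathrm{PGL}(V)$ \emph{preserves a bilinear form $b$ up to scalars} if every $x\in\mathrm{GL}(V)$ lying over an element of $\Gamma$ satisfies $b(xv,xw)=\lambda(x)b(v,w)$ for all $v,w$, with a scalar $\lambda(x)$.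

\begin{theorem}\label{thm:structure}
Let $K$ be an algebraically closed field of characteristic $\ne2$, let $\dim_KV=4$ and $r\ge5$, and let $\rho_0,\dots,\rho_{r-1}\in\mathrm{PGL}(V)$ be involutions such that $\rho_i,\rho_j$ commute if $|i-j|\ge2$ and do not commute if $|i-j|=1$. Then $\Gamma=\langle\rho_0,\dots,\rho_{r-1}\rangle$ either stabilizes a proper nonzero subspace of $V$, or preserves up to scalars a nondegenerate symmetric or alternating bilinear form on $V$.
\end{theorem}

The idea of the proof is to remove $\rho_2$. When $r\ge5$, the groups $\langle\rho_0,\rho_1\rangle$ and $\langle\rho_3,\dots,\rho_{r-1}\rangle$ commute with each other and are both nonabelian. In dimension $4$ this is a severe restriction. It forces on $V$ a splitting $2+2$ or $1+3$, a tensor decomposition $2\otimes2$, or a pair of commuting unipotent elements, and in each situation the generators other than $\rho_2$ preserve several forms or subspaces at once. The generator $\rho_2$ need not respect this structure, but it commutes with $\rho_0$ and $\rho_4$. This confines its lift to one of a few subspaces of $\operatorname{End}V$,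 and for each of them one of the available forms or subspaces is preserved by $\rho_2$ as well. Section~\ref{sec:model} carries this out by hand in the simplest case.

Section~\ref{sec:reduction} derives Theorem~\ref{thm:groups} from Theorem~\ref{thm:structure}. Sections~\ref{sec:strings} and~\ref{sec:planes} set up the linear algebra. Sections~\ref{sec:reflections} and~\ref{sec:block} prove two tools, about reflections and about splittings into two planes. Sections~\ref{sec:eigen} and~\ref{sec:unipotent} go through the possible Jordan forms of a lift of $\rho_0\rho_1$.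

\section{From invariant forms to the linear and unitary groups}\label{sec:reduction}

\begin{proof}[Proof of Theorem~\ref{thm:groups} from Theorem~\ref{thm:structure}]
Let $K$ be the algebraic closure of $F$ (respectively of $\mathbb F_q$), $V=K^4$, and $\tilde S=\mathrm{SL}(4,F)$ (respectively $\mathrm{SU}(4,q)$), with image $S$ in $\mathrm{PGL}(V)$. Then $S$ is normal in $G$. We use the classical facts that $\tilde S$ is perfect and $S$ is simple and nonabelian. In the unitary case fix $u\in\mathbb F_{q^2}$ of order $q+1\ge4$, so that $u\ne u^{-1}$; a diagonal matrix whose entries are powers of $u$ with product $1$ lies in $\mathrm{SU}(4,q)$.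

\emph{$\tilde S$ is irreducible on $V$.} The $K$-span of $\mathrm{SL}(4,F)$ is an algebra containing $E_{ij}=(1+E_{ij})-1$ for $i\ne j$ and $E_{ii}=E_{ij}E_{ji}$, so it is $\operatorname{End}V$. In $\mathrm{SU}(4,q)$, the diagonal matrix with $u$ in place $i$, $u^{-1}$ in place $j$ and $1$ elsewhere shows that the diagonal subgroup acts on the four coordinate lines by distinct characters. An invariant subspace is therefore spanned by basis vectors, and the even permutation matrices, which lie in $\mathrm{SU}(4,q)$, permute the basis transitively.

\emph{$S$ preserves no nondegenerate bilinear form up to scalars.} Otherwise the multiplier $\lambda$ is a homomorphism from the perfect group $\tilde S$ to $K^\times$, hence trivial, and the form gives an isomorphism of $\tilde S$-modules $V\cong V^*$. In $\mathrm{SL}(4,F)$, the subgroup of maps $v\mapsto v+\varphi(v)e_1$, with $\varphi$ defined over $F$ and $\varphi(e_1)=0$, fixes only $\langle e_1\rangle$ pointwise in $V$, but fixes the $3$-dimensional space $\{\psi:\psi(e_1)=0\}$ in $V^*$. In $\mathrm{SU}(4,q)$, the element $\operatorname{diag}(u,u,u,u^{-3})$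 has a unique eigenvalue of multiplicity at least $3$, namely $u$ on $V$ and $u^{-1}$ on $V^*$. Both observations contradict $V\cong V^*$.

\emph{Every normal subgroup $X\ne1$ of $G$ contains $S$.} Otherwise $X\cap S=1$ by simplicity, so $[X,S]=1$. A lift $x$ of an element of $X$ then satisfies $xsx^{-1}=\chi(s)s$ for $s\in\tilde S$, where $\chi:\tilde S\to K^\times$ is a homomorphism. Perfectness gives $\chi=1$, and Schur's lemma makes $x$ scalar. So $X=1$.

Now suppose that $G$ is generated by $\rho_0,\dots,\rho_{r-1}$ as in the statement. If $\rho_i$ and $\rho_{i+1}$ commuted, then $X=\langle\rho_0,\dots,\rho_i\rangle$ and $Y=\langle\rho_{i+1},\dots,\rho_{r-1}\rangle$ would be nontrivial, commute elementwise and generate $G$. Both would be normal, both would contain $S$, and $S$ would be abelian. So neighbors do not commute, Theorem~\ref{thm:structure} applies to $\Gamma=G\ge S$, and both of its conclusions have been excluded.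
\end{proof}

\begin{remark}
The bound $r\ge5$ entered only through Theorem~\ref{thm:structure}. The argument, applied to a representation of rank $4$ of $\mathrm{PSL}(4,q)$, shows that Theorem~\ref{thm:structure} is false for $r=4$.
\end{remark}

\section{Strings of linear involutions}\label{sec:strings}

From now on $K$ is algebraically closed of characteristic $\ne2$, $\dim V=4$ and $r\ge5$. An \emph{involution} of a vector space is a map $x\ne1$ with $x^2=1$; since $2\ne0$, it is diagonalizable with eigenvalues $\pm1$, and commuting involutions are simultaneously diagonalizable on every subspace that they preserve. We write $v\parallel w$ when two nonzero vectors, functionals or matrices are proportional.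

\subsection*{Lifts} A lift $x\in\mathrm{GL}(V)$ of $\rho_i$ has scalar square. Dividing by a square root of that scalar gives a lift $R_i$ with $R_i^2=1$, unique up to sign. The elements $\rho_i,\rho_j$ commute when $R_iR_jR_i^{-1}=\kappa R_j$ for a scalar $\kappa$, and conjugating twice gives $\kappa^2=1$. Say that $x,y$ \emph{commute up to sign} if $xy=\pm yx$.

\begin{definition}
A \emph{string} is a sequence $R_0,\dots,R_{r-1}\in\mathrm{GL}(V)$ with $R_i^2=1$ such that $R_iR_j=\varepsilon_{ij}R_jR_i$ with $\varepsilon_{ij}=\pm1$ for $|i-j|\ge2$, while $R_i$ and $R_{i+1}$ do not commute up to sign.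
\end{definition}

\subsection*{Signs} Let $b$ be a nondegenerate symmetric or alternating form on a space $U$. The adjoint $x^*$ of $x\in\operatorname{End}U$ is defined by $b(xv,w)=b(v,x^*w)$. The map $x\mapsto x^*$ is linear, reverses products and satisfies $x^{**}=x$. We say that $x$ \emph{has sign $s$} for $b$, where $s=\pm$, if $x^*=sx$. Scalars have sign $+$. If $R^2=1$ and $R$ has sign $s$, then $b(Rv,Rw)=b(v,R^*Rw)=s\,b(v,w)$. The advantage of signs is that the condition $x^*=sx$ is linear in $x$: to see that $R$ preserves $b$ up to scalars, it is enough to write $R$ as a sum of terms with the same sign.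

\begin{definition}
A nondegenerate symmetric or alternating form on $V$ is \emph{adapted} to a string if every $R_i$ has a sign for it. A string is \emph{exceptional} if no proper nonzero subspace is invariant under all $R_i$ and no adapted form exists.
\end{definition}

Theorem~\ref{thm:structure} follows once we show that \emph{no string is exceptional}. All proofs below argue by contradiction, and the contradiction is usually an invariant subspace or an adapted form. Three operations take exceptional strings to exceptional strings: changing the sign of any $R_i$; \emph{reversal} $i\mapsto r-1-i$; and \emph{duality} $(V,R_i)\mapsto(V^*,R_i^T)$. For duality, invariant subspaces correspond by taking annihilators, and an adapted form $b$ defines an isomorphism $v\mapsto b(v,\cdot)$ from $V$ to $V^*$ that carries $R_i^*=\pm R_i$ to $R_i^T$, so $b$ transports to an adapted form on $V^*$.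

\subsection*{Reflections} A \emph{reflection} of a space $U$ is a map $1-a\varphi:v\mapsto v-\varphi(v)a$ with $a\in U$, $\varphi\in U^*$ and $\varphi(a)=2$; no form is implied. It is $-1$ on $\langle a\rangle$ and $1$ on $\ker\varphi$, so it is determined by the line $\langle a\rangle$ and the hyperplane $\ker\varphi$. No $R_i$ is $\pm1$, since $R_i$ does not commute with its neighbors. We call $R_i$, and the index $i$, \emph{balanced} if both eigenspaces have dimension $2$, and \emph{unbalanced} otherwise; in the second case $R_i$ or $-R_i$ is a reflection.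

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] In a string, $R_i\ne\pm R_k$ for $i\ne k$.
\item[(b)] If $R_i$ is unbalanced and $|i-j|\ge2$, then $\varepsilon_{ij}=+$.
\item[(c)] Invertible maps $x,y$ that commute up to sign commute if they have a common eigenvector, or if $y$ or $-y$ is unipotent.
\item[(d)] Reflections $1-a\varphi$, $1-a'\varphi'$ with $\varphi(a')=0=\varphi'(a)$ commute. Conversely, distinct commuting reflections satisfy $\varphi(a')=0=\varphi'(a)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Neighbors do not commute, so let $k-i\ge2$. It suffices to find $R_l$ that commutes up to sign with exactly one of $R_i,R_k$. Take $l=i-1$ if $i\ge1$; $l=1$ if $i=0$ and $k\ge3$; and $l=3$ if $i=0$ and $k=2$.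

(b) If $R_jR_iR_j^{-1}=-R_i$, then $\operatorname{tr}R_i=0$; but an unbalanced $R_i$ has trace $\pm2$.

(c) On a common eigenvector, $xy$ and $yx$ act by the same nonzero scalar. If $xyx^{-1}=-y$, the spectrum of $y$ is closed under negation, so it is not $\{1\}$ or $\{-1\}$.

(d) Expanding both products, the reflections commute if and only if $\varphi(a')\,a\varphi'=\varphi'(a)\,a'\varphi$. If one coefficient is nonzero, then both sides are the same map of rank one, so $a\parallel a'$ and $\varphi\parallel\varphi'$, and the reflections are equal.
\end{proof}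

We shall also use without comment that a map commuting up to sign with $N$ preserves $\ker N$ and $\operatorname{im}N$, and that a map $x$ with $xgx^{-1}=g$, $g^{-1}$ or $-g$ sends the generalized eigenspace of $g$ for $\lambda$ onto the one for $\lambda$, $\lambda^{-1}$ or $-\lambda$, respectively.

\section{Planes, tensor products and a model case}\label{sec:planes}

\subsection{Endomorphisms of a plane}

Most of the proof takes place in decompositions of $V$ into planes, where involutions and signs become the geometry of a $3$-dimensional quadratic space. Let $\dim U=2$ and let $\mathfrak{sl}(U)$ be the space of traceless endomorphisms. By the Cayley--Hamilton identity $x^2=(\operatorname{tr}x)x-\det x$, a nonscalar $x$ is traceless if and only if $x^2$ is scalar. Polarizing, for $x,y\in\mathfrak{sl}(U)$,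
\[
xy+yx=2\langle x,y\rangle\cdot1,\qquad\langle x,y\rangle=\tfrac12\operatorname{tr}(xy).
\]
For $U=K^2$ the matrices
\[
\sigma=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad
\nu=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad
\kappa=\sigma\nu=\begin{pmatrix}0&1\\-1&0\end{pmatrix}
\]
pairwise anticommute and have squares $1,1,-1$. They form an orthogonal basis, so $\langle\,,\rangle$ is nondegenerate. An $x\in\mathfrak{sl}(U)$ is \emph{nonisotropic} if $\langle x,x\rangle\ne0$, that is, if it is invertible; otherwise $x^2=0$. It is a \emph{unit} if $\langle x,x\rangle=1$. The complement $x^\perp$ is always taken inside $\mathfrak{sl}(U)$.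

Let $\omega$ be the alternating form on $U$, unique up to a scalar, and for nonisotropic $\theta\in\mathfrak{sl}(U)$ put $\omega_\theta(v,w)=\omega(v,\theta w)$.

\begin{lemma}\label{lem:plane}
\begin{itemize}
\item[(a)] If $x\in\mathfrak{sl}(U)$ is nonisotropic, then $\operatorname{End}U=\langle1,x\rangle\oplus x^\perp$, where the first summand consists of the maps commuting with $x$ and the second of the maps anticommuting with $x$.
\item[(b)] The nonscalar involutions of $U$ are the units. Two units commute if and only if $x\parallel y$, that is, $y=\pm x$; they anticommute if and only if $x\perp y$.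
\item[(c)] If $n\ne0=n^2$, the maps commuting with $n$ form $\langle1,n\rangle$, and the only ones with square $1$ are $\pm1$.
\item[(d)] If $x,y$ are units with $x\not\parallel y$, then $[x,y]=xy-yx$ spans $x^\perp\cap y^\perp$. If $x\perp y$ are nonisotropic, then $xy$ is nonisotropic and spans $x^\perp\cap y^\perp$.
\item[(e)] Every element of $\mathfrak{sl}(U)$ has sign $-$ for $\omega$. The form $\omega_\theta$ is symmetric and nondegenerate; $\theta$ has sign $-$ and every element of $\theta^\perp$ has sign $+$ for it.
\end{itemize}
\end{lemma}

\begin{proof}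
(a) In an eigenbasis $x$ is a multiple of $\sigma$; the diagonal matrices commute with it, and the antidiagonal ones, which form $\langle\nu,\kappa\rangle=\sigma^\perp$, anticommute with it. Part (b) follows from (a) and the remark on Cayley--Hamilton.

(c) With $n=E_{12}$ the first claim is a matrix multiplication, and $(s+tn)^2=s^2+2stn=1$ forces $t=0$.

(d) The intersection is a line because the form is nondegenerate. The element $[x,y]$ is traceless, nonzero by (b), and $x[x,y]+[x,y]x=x^2y-yx^2=0$; the same holds for $y$. If $x\perp y$, then $\operatorname{tr}(xy)=0$, $xy$ is invertible, and $xy=\frac12[x,y]$ anticommutes with $x$ and $y$.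

(e) The adjoint for $\omega$ is the adjugate $\bar x=\operatorname{tr}x-x$. Hence $\omega(w,\theta v)=-\omega(\theta v,w)=\omega(v,\theta w)$, so $\omega_\theta$ is symmetric. From $\omega(xv,\theta w)=\omega(v,\bar x\theta w)$, the adjoint for $\omega_\theta$ is $\theta^{-1}\bar x\theta$, which is $-\theta$ for $x=\theta$ and $x$ for $x\in\theta^\perp$.
\end{proof}

\subsection{Tensor products}

Let $V=A\otimes B$ with $A=K^2=\langle e_1,e_2\rangle$ and $\dim B=2$. Then $V=(e_1\otimes B)\oplus(e_2\otimes B)$, and $a\otimes x$ is the block matrix $(a_{ij}x)$. Conversely, a splitting of $V$ into two planes together with an isomorphism between them gives such a structure. If $A$ and $B$ carry nondegenerate forms, each symmetric or alternating, then the product form on $V$ is nondegenerate, symmetric or alternating, and $(a\otimes x)^*=a^*\otimes x^*$; so signs multiply. In a product such as $\omega_\sigma\otimes\omega$ the first factor lives on $A$ and the second on $B$.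

By Lemma~\ref{lem:plane}(a), for nonisotropic $p\in\mathfrak{sl}(A)$ and $\beta\in\mathfrak{sl}(B)$ we have:
\begin{equation}\label{eq:split}
\begin{array}{l}
\text{if $R$ commutes up to sign with $p\otimes1$, then $R\in X\otimes\operatorname{End}B$ with $X=\langle1,p\rangle$ or $p^\perp$;}\\
\text{if also with $1\otimes\beta$, then $R\in X\otimes Y$ with $Y=\langle1,\beta\rangle$ or $\beta^\perp$.}
\end{array}
\end{equation}

\subsection{The model case}\label{sec:model}

Let $r=5$ and suppose that the two halves of the string act on different factors:
\[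
R_0=\alpha_0\otimes1,\quad R_1=\alpha_1\otimes1,\quad R_3=1\otimes\beta_3,\quad R_4=1\otimes\beta_4,
\]
with units $\alpha_0\not\parallel\alpha_1$ and $\beta_3\not\parallel\beta_4$. Suppose first that $\theta=[\alpha_0,\alpha_1]$ and $\tau=[\beta_3,\beta_4]$ are nonisotropic. On $A$, both $\omega$ and $\omega_\theta$ give signs to $\alpha_0$ and $\alpha_1$, namely $-$ and $+$; on $B$, the forms $\omega$ and $\omega_\tau$ do the same for $\beta_3$ and $\beta_4$. So there are four product forms for which $R_0,R_1,R_3,R_4$ have signs. Since $R_2$ commutes up to sign with $R_0$ and $R_4$, it lies in one of four spaces $X\otimes Y$ by \eqref{eq:split}. All of $\langle1,\alpha_0\rangle$ has sign $+$ for $\omega_\theta$, all of $\alpha_0^\perp$ has sign $-$ for $\omega$, and likewise on $B$. The spaces and the forms therefore match: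
\begin{center}
\begin{tabular}{c|cc}
 & $Y=\langle1,\beta_4\rangle$ & $Y=\beta_4^\perp$\\ \hline
$X=\langle1,\alpha_0\rangle$ & $\omega_\theta\otimes\omega_\tau$ & $\omega_\theta\otimes\omega$\\
$X=\alpha_0^\perp$ & $\omega\otimes\omega_\tau$ & $\omega\otimes\omega$
\end{tabular}
\end{center}
In each cell the form is adapted. If $\tau$ is isotropic, the form $\omega_\tau$ is lost. It was needed only for $Y=\langle1,\beta_4\rangle$, and there an invariant subspace replaces it: $\beta_3$ and $\beta_4$ anticommute with the nilpotent $\tau$, so they preserve the line $\ker\tau$, and $A\otimes\ker\tau$ is invariant under all five $R_i$. The same holds for $\theta$. The role of $r\ge5$ is visible: without $R_4$ commuting up to sign with $R_2$, nothing would restrict the second tensor factor of $R_2$.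

In the general proof $R_0$ or $R_4$ may act nontrivially on both factors. Then $R_2$ no longer lies in a product $X\otimes Y$, and the equation $R_2^2=1$ has to be used.

\begin{lemma}\label{lem:mixed}
Let $p\perp q$ be nonisotropic in $\mathfrak{sl}(A)$ and $\beta$ nonisotropic in $\mathfrak{sl}(B)$. If $R^2=1$ and $R$ commutes up to sign with $p\otimes1$ and with $q\otimes\beta$, then $R$ has a sign for $\omega_q\otimes\omega$. The same holds with the roles of $A$ and $B$ exchanged.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:plane}(d), $p^\perp=\langle q,pq\rangle$, so $R$ lies in $\langle1,p\rangle\otimes\operatorname{End}B$ or in $\langle q,pq\rangle\otimes\operatorname{End}B$. Conjugation by $q$ fixes $1,q$ and negates $p,pq$; conjugation by $\beta$ fixes $\langle1,\beta\rangle$ and negates $\beta^\perp$. As $R$ is an eigenvector of conjugation by $q\otimes\beta$,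
\[
R=a\otimes k+a'\otimes m,\qquad k=x+y\beta,\quad m\in\beta^\perp,\quad\{a,a'\}=\{1,p\}\text{ or }\{q,pq\}.
\]
For $\omega_q$ the elements $1,p,pq$ have sign $+$ and $q$ has sign $-$. In
\[
1=R^2=a^2\otimes k^2+a'^2\otimes m^2+aa'\otimes km+a'a\otimes mk
\]
the first two terms lie in $1\otimes\operatorname{End}B$, and $aa'=\pm a'a$ is a nonzero multiple of $p$. So the last two terms cancel.

If $m=0$, then $k^2=x^2+y^2\beta^2+2xy\beta$ is scalar, so $xy=0$ and $R$ is a multiple of $a\otimes1$ or of $a\otimes\beta$, which have signs. Let $m\ne0$. If $\{a,a'\}=\{1,p\}$, then $0=km+mk=2xm$, so $x=0$ and $R\in\langle1,p\rangle\otimes\mathfrak{sl}(B)$ has sign $-$. If $\{a,a'\}=\{q,pq\}$, then $0=km-mk=2y\beta m$, so $y=0$ and $R=x\,a\otimes1+a'\otimes m$. Here $a,a'$ have opposite signs and $m$ has sign $-$, so the two terms have the same sign.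
\end{proof}

\begin{example}\label{ex:clifford}
Neither type of form can be omitted from Theorem~\ref{thm:structure}. A reflection $R=1-a\varphi$ of $V$ preserves no nondegenerate alternating form up to scalars: the form does not vanish on the hyperplane $\ker\varphi$, so the multiplier is $1$, and then $a$ is orthogonal to $\ker\varphi$ and to itself. So Example~\ref{ex:S6} needs a symmetric form.

For the alternating case, let $W$ be the span of $\sigma\otimes1$, $\nu\otimes1$, $\kappa\otimes\sigma$, $\kappa\otimes\nu$, $\kappa\otimes\kappa$ in $\operatorname{End}(K^2\otimes K^2)$. These five maps pairwise anticommute, have squares $\pm1$ and product $-1$, generate $\operatorname{End}V$ as an algebra, and have sign $+$ for the alternating form $b=\omega_\kappa\otimes\omega$. So $ww'+w'w=2\langle w,w'\rangle$ defines a nondegenerate form on $W$. Let $R_0,\dots,R_4$ be a basis of $W$ whose Gram matrix has $1$ on the diagonal, $t\ne0$ next to it and $0$ elsewhere; its determinant is a polynomial in $t$ with constant term $1$, so almost every $t$ is admissible. Neighbors do not anticommute as $t\ne0$, and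 do not commute, since then $R_iR_{i+1}=t$ and $R_{i+1}=tR_i$. This is an irreducible string with adapted form $b$. If $b(v,Tw)$ is any nondegenerate form preserved up to scalars, then $TR_iT^{-1}=s_iR_i$ with $s_i=\pm1$, and $s_is_{i+1}t=t$ makes all $s_i$ equal. They are not $-1$, since $T$ would then negate the product of the five spanning maps. So $T$ is scalar and the form is alternating.
\end{example}

\section{Reflections}\label{sec:reflections}

The form in Example~\ref{ex:S6} is an instance of a general fact: along a path there is no cycle to obstruct the symmetrization of the matrix $(\varphi_i(b_j))$.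

\begin{lemma}\label{lem:cartan}
Let $T_i=1-b_i\varphi_i$ $(0\le i\le r-1)$ be reflections of $V$ with no common proper nonzero invariant subspace, and suppose that $\varphi_i(b_j)=0$ for $|i-j|\ge2$. Then all $T_i$ have sign $+$ for some nondegenerate symmetric form on $V$.
\end{lemma}

\begin{proof}
Put $M_{ij}=\varphi_i(b_j)$. The span of the $b_i$ is invariant and nonzero, so it is $V$. The space $\bigcap_i\ker\varphi_i$ is fixed pointwise and proper, so it is $0$. Suppose that $M_{i+1,i}=0$. Then $W=\langle b_0,\dots,b_i\rangle$ is killed by $\varphi_k$ for $k>i$ and contains $b_k$ for $k\le i$, so it is invariant and equals $V$; this contradicts $\varphi_{i+1}\ne0$. If $M_{i,i+1}=0$, the space $\langle b_{i+1},\dots,b_{r-1}\rangle$ gives the same contradiction with $\varphi_i$. Define $d_0=1$ and $d_{i+1}=d_iM_{i,i+1}/M_{i+1,i}$. Then all $d_i$ are nonzero and $d_iM_{ij}=d_jM_{ji}$ for all $i,j$. The symmetric form on $K^r$ with matrix $(d_iM_{ij})$ has radical $\{x:\varphi_i(\sum_jx_jb_j)=0\text{ for all }i\}$, which is the kernel of the surjection $K^r\to V$, $x\mapsto\sum_jx_jb_j$. It therefore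 induces a nondegenerate symmetric form $B$ on $V$ with $B(b_i,w)=d_i\varphi_i(w)$. Finally $B(\varphi_i(v)b_i,w)=d_i\varphi_i(v)\varphi_i(w)$ is symmetric in $v$ and $w$, so $T_i^*=T_i$.
\end{proof}

Two reflections at one end of a string already force this situation, after a small correction of $R_2$.

\begin{proposition}\label{prop:H}
In an exceptional string, $R_0$ and $R_1$ are not both unbalanced, and $R_{r-2}$ and $R_{r-1}$ are not both unbalanced.
\end{proposition}

\begin{proof}
By reversal it suffices to exclude $R_0=1-a_0\varphi_0$, $R_1=1-a_1\varphi_1$. Let $H_0=\ker\varphi_0$. Each $R_j$ with $j\ge2$ commutes with $R_0$ by Lemma~\ref{lem:basic}(b), so it preserves $\langle a_0\rangle$ and $H_0$. If $a_1\parallel a_0$ or $\varphi_1\parallel\varphi_0$, then $R_1$ preserves one of these too and the string is reducible. So $a_0\not\parallel a_1$ and $\varphi_0\not\parallel\varphi_1$. Since $R_j\ne\pm1,\pm R_0$, the restriction of $R_j$ to the $3$-dimensional space $H_0$ is not scalar, and after a change of sign it is a reflection $1-s_j\psi_j$ of $H_0$. Extend $\psi_j$ to $V$ by $\psi_j(a_0)=0$ and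 put $S_j=1-s_j\psi_j$. Then $S_j$ commutes with $R_0$, and $R_j=S_j$ or $R_j=S_jR_0$ according to the eigenvalue on $a_0$.

\emph{Claim: $R_j=S_j$ for $j\ge3$.} Suppose that $R_j=S_jR_0$. Its eigenspaces are $\langle a_0,s_j\rangle$ for $-1$ and $D_j=H_0\cap\ker\psi_j$ for $+1$. As $R_j$ commutes with $R_1$, the vector $a_1$ lies in one eigenspace and $\varphi_1$ vanishes on one eigenspace, necessarily the other because $\varphi_1(a_1)\ne0$. If $a_1\in D_j$, then $\varphi_0(a_1)=0=\varphi_1(a_0)$ and $R_0,R_1$ commute. So $a_1\in\langle a_0,s_j\rangle$ and $\varphi_1(D_j)=0$. Consequently $s_j$ spans the line $\langle a_0,a_1\rangle\cap H_0$; the plane $D_j$ equals $\ker\varphi_0\cap\ker\varphi_1$; and $\psi_j$ spans the line $\{\psi\in\langle\varphi_0,\varphi_1\rangle:\psi(a_0)=0\}$. Thus $S_j$ is determined by $R_0$ and $R_1$. Since $r\ge5$, the index $j$ has a neighbor $k\ge3$. If $R_k=S_kR_0$, then $S_k=S_j$ and $R_k=R_j$, which is impossible. If $R_k=S_k$, this reflection commutes with $R_0,R_1$ and differs from them, so Lemma~\ref{lem:basic}(d) gives $s_k\in\ker\varphi_0\cap\ker\varphi_1=D_j$ and $\psi_k(a_0)=\psi_k(a_1)=0$.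 Hence $\psi_j(s_k)=0=\psi_k(s_j)$, so $S_k$ commutes with $S_j$ as well as with $R_0$, and the neighbors $R_j,R_k$ commute. This proves the claim.

The reflections $R_0,R_1,S_2,R_3,\dots,R_{r-1}$ generate the same group as the $R_i$, so they act irreducibly. Non-neighbors among them commute; for $S_2$ and $R_j$ with $j\ge4$ this holds because $R_2$ and $R_0$ commute with the reflection $R_j$. Non-neighbors are also distinct. For pairs not involving $S_2$ this is Lemma~\ref{lem:basic}(a). Next, $S_2\ne R_0$ because $s_2\in H_0$ and $a_0\notin H_0$. Finally, if $S_2=R_j$ with $j\ge4$, then $S_2$ is a redundant generator, and $\langle a_0,a_1\rangle$ is invariant: it is preserved by $R_0,R_1$ and fixed pointwise by $R_3,\dots,R_{r-1}$, by Lemma~\ref{lem:basic}(d). The same lemma now gives the hypothesis of Lemma~\ref{lem:cartan}, so all these reflections are self-adjoint for a nondegenerate symmetric form. If $R_2=S_2R_0$, then $R_2^*=R_0S_2=R_2$. The form is adapted, a contradiction.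
\end{proof}

\section{Splittings into two planes}\label{sec:block}

\begin{proposition}\label{prop:block}
For an exceptional string there is no decomposition $V=P\oplus Q$ into planes that are invariant under all $R_i$ with $i\ne2$.
\end{proposition}

The plan is to find forms $b_P$ on $P$ and $b_Q$ on $Q$ such that $kb_P\oplus k'b_Q$ gives signs to all $R_i$ with $i\ne2$, for all nonzero $k,k'$, and then to spend the free ratio $k:k'$ on $R_2$.

\begin{proof}
Suppose that $P,Q$ exist. Let $I=\{0,1\}$, $J=\{3,\dots,r-1\}$ and $e=1_P\oplus(-1_Q)$, and for $i\in I\cup J$ let $x_i=R_i|_P$, $y_i=R_i|_Q$. Each $i\in I\cup J$ has a neighbor in $I\cup J$, which commutes with $e$; so $R_i\ne\pm1,\pm e$. Thus $x_i,y_i$ are units or $\pm1$, not both scalar, and $i$ is balanced exactly when both are units. For non-neighbors $i,j$, units $x_i,x_j$ satisfy $x_i\parallel x_j$ if $\varepsilon_{ij}=+$ and $x_i\perp x_j$ if $\varepsilon_{ij}=-$, and the same holds for the $y$'s. We claim that for $i\in I$ and $j\in J$,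
\begin{equation}\label{eq:star}
R_j\notin\{\pm R_i,\pm eR_i\};\quad\text{hence }\varepsilon_{ij}=-\text{ if $i$ and $j$ are both balanced.}
\end{equation}
Indeed, the other element $i'$ of $I$ gives a map $R_{i'}$ that commutes up to sign with $R_j$ and with $e$, but not with $R_i$. If $i,j$ are balanced and $\varepsilon_{ij}=+$, then $x_j=\pm x_i$ and $y_j=\pm y_i$, which the first statement excludes.

\medskip\noindent\textbf{Step 1.} \emph{There are forms $b_P,b_Q$, both symmetric or both alternating, and signs $s_i$ $(i\ne2)$ such that $x_i$ and $y_i$ have sign $s_i$. Moreover $s_0=s_4=+$ if $\varepsilon_{04}=+$.}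

\emph{Case 1: all of $I\cup J$ is balanced.} Take $b_P,b_Q$ alternating and all $s_i=-$. Here $\varepsilon_{04}=-$ by \eqref{eq:star}.

\emph{Case 2: some $i\in I$ is unbalanced.} The other index $i'\in I$ is balanced by Proposition~\ref{prop:H}. Exchanging $P$ and $Q$ if necessary, $x_i$ is scalar. As $R_i,R_{i'}$ do not commute, $y_i\not\parallel y_{i'}$. Let $j\in J$; then $\varepsilon_{ij}=+$.
\begin{itemize}
\item If $j$ is balanced, then $y_j\parallel y_i$, and \eqref{eq:star} gives $x_j\perp x_{i'}$ and $y_j\perp y_{i'}$.
\item If $j$ is unbalanced, then also $\varepsilon_{i'j}=+$. A unit $y_j$ would be parallel to both $y_i$ and $y_{i'}$, so $y_j$ is scalar and $x_j\parallel x_{i'}$.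
\end{itemize}
Two unbalanced indices of $J$ give commuting maps, so they are not neighbors. Hence $J$ contains a balanced index, and $y_i\perp y_{i'}$.

If all of $J$ is balanced, take $b_P=\omega_{x_{i'}}$ and $b_Q=\omega_{y_{i'}}$. Then $s_{i'}=-$, and every other $x$ or $y$ is scalar or orthogonal to $x_{i'}$ or $y_{i'}$, so all other signs are $+$. If $\varepsilon_{04}=+$, then $0$ is unbalanced by \eqref{eq:star}, so $i'=1$ and $s_0=s_4=+$.

Now let $k\in J$ be unbalanced. A balanced $j\in J$ is a neighbor of $k$, since otherwise $x_j\parallel x_k\parallel x_{i'}$, against $x_j\perp x_{i'}$. Two balanced indices of $J$ are therefore $k-1$ and $k+1$; their $y$'s are parallel, so $\varepsilon=+$ for this pair and their $x$'s are parallel. Fix a balanced $j\in J$. Every nonscalar $x$ is parallel to $x_j$ or $x_{i'}$, and every nonscalar $y$ to $y_i$ or $y_{i'}$. By Lemma~\ref{lem:plane}(d),(e), the forms $b_P=\omega_{x_jx_{i'}}$ and $b_Q=\omega_{y_iy_{i'}}$ work with all signs $+$.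

\emph{Case 3: $I$ is balanced and some $k\in J$ is unbalanced.} Say $x_k$ is scalar. Then $y_0\parallel y_k\parallel y_1$, so $x_0\not\parallel x_1$. For every unbalanced $k'\in J$, a unit $x_{k'}$ would be parallel to $x_0$ and $x_1$; so $x_{k'}$ is scalar and $y_{k'}\parallel y_0$. Again unbalanced indices of $J$ are not neighbors, and $J$ contains a balanced index. For balanced $j\in J$, \eqref{eq:star} gives $y_j\perp y_0$ and $x_j\in x_0^\perp\cap x_1^\perp$, a line; so all these $x_j$ are parallel. Such a $j$ is a neighbor of $k$, since otherwise $y_j\parallel y_k\parallel y_0$. Two balanced indices of $J$ are therefore $k\pm1$; their $x$'s are parallel, so $\varepsilon=+$ and their $y$'s are parallel. Take $b_P=\omega_{x_j}$ and $b_Q=\omega_{y_j}$. The balanced indices of $J$ get sign $-$ and all others sign $+$. If $\varepsilon_{04}=+$, then $4$ is unbalanced by \eqref{eq:star}, so $s_0=s_4=+$.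

\medskip\noindent\textbf{Step 2: $\varepsilon_{04}=-$.} Then $0$ and $4$ are balanced, with $x_0\perp x_4$ and $y_0\perp y_4$. If $x_0v=v\ne0$, then $(x_0,x_4)$ has matrices $(\sigma,\nu)$ in the basis $v,x_4v$, and the same holds on $Q$. So there is an isomorphism $P\to Q$ carrying $(x_0,x_4)$ to $(y_0,y_4)$, and $V=A\otimes P$ with $e_1\otimes P=P$, $e_2\otimes P=Q$, $R_0=1\otimes x_0$, $R_4=1\otimes x_4$. Write the transported $b_Q$ as $b_P(v,tw)$; its adjoint map is $x\mapsto t^{-1}x^*t$. The two adjoint maps agree on $x_0$ and $x_4$, which generate $\operatorname{End}P$, so $t$ is central, hence scalar. Therefore every form $\operatorname{diag}(k,k')\otimes b_P$ with $kk'\ne0$ gives $R_i$ the sign $s_i$ for $i\ne2$. The basis $1,x_0,x_4,x_0x_4$ of $\operatorname{End}P$ consists of eigenvectors for conjugation by $x_0$ and $x_4$ with four different pairs of eigenvalues. As $R_2$ commutes up to sign with $R_0$ and $R_4$, we get $R_2=m\otimes\eta$ with $\eta$ one of these four elements and $m=(m_{ij})\in\operatorname{End}A$. If $m_{21}=0$ or $m_{12}=0$, then $R_2$ preserves $P$ or $Q$, and the string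 is reducible. Otherwise $\operatorname{diag}(m_{21},m_{12})\,m$ is a symmetric matrix, so $m$ is self-adjoint for the form $\operatorname{diag}(m_{21},m_{12})$ on $A$. Also $\eta$ has a sign for $b_P$, since $(x_0x_4)^*=s_0s_4x_4x_0=-s_0s_4x_0x_4$. The form $\operatorname{diag}(m_{21},m_{12})\otimes b_P$ is adapted.

\medskip\noindent\textbf{Step 3: $\varepsilon_{04}=+$.} By \eqref{eq:star} we can write $\{0,4\}=\{f,f'\}$ with $f$ unbalanced. Up to sign and exchange of $P,Q$, we have $R_f=1_P\oplus y$ with $yq_\pm=\pm q_\pm$ and $Q=\langle q_+,q_-\rangle$. The map $R_2$ commutes with $R_f$, so it preserves $\langle q_-\rangle$ and $P\oplus\langle q_+\rangle$. Since $y_{f'}$ commutes with $y$, the vectors $q_\pm$ are eigenvectors of $R_{f'}$; so $R_2$ and $R_{f'}$ share the eigenvector $q_-$ and commute by Lemma~\ref{lem:basic}(c). If $x_{f'}$ were scalar, then $y_{f'}=\pm y$ and $R_{f'}\in\{\pm R_f,\pm eR_f\}$, against \eqref{eq:star}. So $x_{f'}$ is a unit, and $P=\langle p,p'\rangle$, where $p$ has the same $R_{f'}$-eigenvalue as $q_+$ and $p'$ the opposite one. The eigenspaces of $R_{f'}$ in $P\oplus\langle q_+\rangle$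 are $\langle p,q_+\rangle$ and $\langle p'\rangle$. Thus $R_2$ preserves $\langle q_-\rangle$, $\langle p'\rangle$ and $\langle p,q_+\rangle$.

By Step 1 the units $y$ and $x_{f'}$ have sign $+$. So $b_P,b_Q$ are not alternating, and eigenvectors for opposite eigenvalues are orthogonal: $p\perp p'$ and $q_+\perp q_-$. By nondegeneracy these four vectors are nonisotropic. Let $R_2p=m_{11}p+m_{21}q_+$ and $R_2q_+=m_{12}p+m_{22}q_+$. If $m_{21}=0$, then $P$ is invariant, and if $m_{12}=0$, then $Q$ is. Otherwise choose $k,k'\ne0$ with $k\,b_P(p,p)\,m_{12}=k'\,b_Q(q_+,q_+)\,m_{21}$. In the orthogonal basis $p,q_+,p',q_-$ this says that $R_2$ is self-adjoint for $kb_P\oplus k'b_Q$, so this form is adapted.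
\end{proof}

\section{The eigenvalues of $R_0R_1$}\label{sec:eigen}

Fix an exceptional string and put
\[
g=R_0R_1,\qquad c=g^2=R_0R_1R_0^{-1}R_1^{-1}.
\]
Then $\det c=1$, and $c$ is not scalar because $R_0,R_1$ do not commute up to sign. Both $R_0$ and $R_1=R_0g$ invert $g$ and $c$. Each $R_j$ with $j\ge3$ commutes up to sign with $g$, and commutes with $c$. So all generators except $R_2$ permute the generalized eigenspaces of $g$ and of $c$, and this is the source of the decompositions announced in the introduction. In this section we show that $g$ or $-g$ is unipotent.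

\begin{lemma}\label{lem:swap}
Let $V=V_1\oplus V_2$ be a splitting into $c$-invariant planes such that $c|_{V_1}$ and $c|_{V_2}$ are nonscalar with a single eigenvalue each, and each $R_j$ $(j\ge3)$ preserves both planes or swaps them. Then every $R_j$ $(j\ge3)$ swaps them, and $V=A\otimes B$ with $V_i=e_i\otimes B$ in such a way that
\[
R_4=\nu\otimes1,\qquad c=\lambda\,1\otimes(1+n),\qquad R_j=\begin{pmatrix}0&y_j\\y_j^{-1}&0\end{pmatrix},\quad y_j=k_j(1+a_jn)\quad(j\ge3),
\]
where $n\ne0=n^2$ and $\lambda,k_j,a_j\in K$ with $\lambda k_j\ne0$.
\end{lemma}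

\begin{proof}
If $R_j$ preserves both planes, it commutes on each with the nonzero nilpotent part of $c$, so it is $\pm1$ on each by Lemma~\ref{lem:plane}(c). Then it commutes up to sign with every map that preserves or swaps the planes, in particular with a neighbor $R_k$, $k\ge3$. So all $R_j$ swap. Put $B=V_1$ and $e_2\otimes b=R_4(e_1\otimes b)$. Then $R_4=\nu\otimes1$, and the two diagonal blocks of $c$ agree because $c$ commutes with $R_4$. An involution swapping the planes has the stated block form, and commuting with $c$ means that $y_j$ commutes with $n$.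
\end{proof}

\subsection{Eigenvalues of $c$ other than $\pm1$}

\begin{proposition}\label{prop:T1}
For an exceptional string, all eigenvalues of $c$ are $\pm1$.
\end{proposition}

\begin{proof}
Let $\lambda\ne\pm1$ be an eigenvalue. Since $c$ is conjugate to $c^{-1}$, the eigenvalue $\lambda^{-1}\ne\lambda$ has the same multiplicity, which is $1$ or $2$. If it is $1$, the sum of the generalized eigenspaces for $\lambda^{\pm1}$ and the sum of the others contradict Proposition~\ref{prop:block}. So $V=V_1\oplus V_2$, with generalized eigenspaces for $\lambda,\lambda^{-1}$ of dimension $2$; they are swapped by $R_0,R_1$ and preserved by $g$ and by $R_j$ for $j\ge3$.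

\emph{Normal form.} As $R_0$ inverts $c$ and swaps the planes, $c$ is scalar on both or on neither, and the second possibility contradicts Lemma~\ref{lem:swap}. Put $B=V_1$ and $e_2\otimes b=R_0(e_1\otimes b)$, so that $R_0=\nu\otimes1$. For $j\ge3$ let $\beta_j=R_j|_{V_1}$. From $R_jR_0=\varepsilon_{0j}R_0R_j$ we get $R_j=\alpha_j\otimes\beta_j$ with $\alpha_j\in\{1,\sigma\}$. The $\alpha_j$ commute, so $\beta_j$ and $\beta_{j+1}$ do not commute up to sign: they are units, neither parallel nor orthogonal. Choose $\mu$ with $\mu^2=\lambda$ and write $g|_{V_1}=\mu\gamma$, so $\gamma^2=1$. From $gR_0=R_0g^{-1}$ we get $g=\operatorname{diag}(\mu,\mu^{-1})\otimes\gamma$, hence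
\[
R_1=R_0g=\begin{pmatrix}0&\mu^{-1}\\ \mu&0\end{pmatrix}\otimes\gamma\in\langle\nu,\kappa\rangle\otimes\gamma .
\]
Either $\gamma=\pm1$, or $\gamma$ is a unit commuting up to sign with every $\beta_j$. In the second case $\gamma\perp\beta_j$ for all $j\ge3$, because $\gamma=\pm\beta_j$ would commute up to sign with a neighbor of $\beta_j$. Put $\tau=[\beta_3,\beta_4]$; by Lemma~\ref{lem:plane}(d), $\gamma\in K\tau$ if $\gamma$ is a unit.

\emph{Available forms.} On $A$, both $\omega$ and $\omega_\sigma$ give signs to $1$ and $\sigma$, and a common sign to $\nu$ and $\kappa$. On $B$, the form $\omega$ gives signs to $1$, $\gamma$ and all $\beta_j$. If $r=5$ and $\tau$ is nonisotropic, so does $\omega_\tau$. Any product of one form on $A$ and one on $B$ from this list gives signs to all $R_i$ with $i\ne2$.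

\emph{The case $\alpha_4=\sigma$.} Here $R_2$ commutes up to sign with $\nu\otimes1$ and $\sigma\otimes\beta_4$. By Lemma~\ref{lem:mixed}, the form $\omega_\sigma\otimes\omega$ is adapted.

\emph{The case $\alpha_4=1$.} By \eqref{eq:split}, $R_2\in X\otimes Y$ with $X=\langle1,\nu\rangle$ or $\langle\sigma,\kappa\rangle$. Let $b_X=\omega_\sigma$ in the first case and $b_X=\omega$ in the second; all of $X$ has one sign for $b_X$. If $Y=\beta_4^\perp$, then $b_X\otimes\omega$ is adapted. Let $Y=\langle1,\beta_4\rangle$.

For $r=5$ we argue as in the model case. If $\tau$ is nonisotropic, $b_X\otimes\omega_\tau$ is adapted. If $\tau$ is isotropic, then $K\tau$ contains no unit, so $\gamma=\pm1$; the maps $\beta_3,\beta_4$ preserve $\ker\tau$, and $A\otimes\ker\tau$ is invariant under all $R_i$.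

For $r\ge6$ the form $\omega_\tau$ may give no sign to $\beta_5$, but now $R_2$ also commutes up to sign with $R_5$. Write $R_2=u_0\otimes1+u_1\otimes\beta_4$. Since $\beta_5\beta_4\beta_5=2\langle\beta_4,\beta_5\rangle\beta_5-\beta_4$,
\[
\pm R_2=R_5R_2R_5=\alpha_5u_0\alpha_5\otimes1-\alpha_5u_1\alpha_5\otimes\beta_4+2\langle\beta_4,\beta_5\rangle\,\alpha_5u_1\alpha_5\otimes\beta_5 .
\]
As $1,\beta_4,\beta_5$ are independent and $\langle\beta_4,\beta_5\rangle\ne0$, we get $u_1=0$, and $b_X\otimes\omega$ is adapted.
\end{proof}

\subsection{The eigenvalue $-1$ of $c$}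

\begin{proposition}\label{prop:T2}
For an exceptional string, $c$ is unipotent.
\end{proposition}

\begin{proof}
Since $\det c=1$, the eigenvalue $-1$ has multiplicity $0$, $2$ or $4$. Multiplicity $2$ contradicts Proposition~\ref{prop:block}. Suppose that it is $4$, and fix $\iota\in K$ with $\iota^2=-1$. The generalized eigenspaces $V_1,V_2$ of $g$ for $\iota,-\iota$ are swapped by $R_0$, so they are planes; each $R_j$ $(j\ge3)$ preserves or swaps them. The nonscalar map $c$ is inverted by $R_0$, so it differs from $-1$ on both planes. Lemma~\ref{lem:swap} applies with $\lambda=-1$.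

\emph{Normal form.} On $V_1,V_2$ we have $g=\pm\iota(1+n_\pm)$ with $n_\pm^2=0$, and squaring gives $2n_\pm=n$. So $g=\iota\sigma\otimes(1+\frac n2)$. Write $R_0$ with blocks $z,z^{-1}$ in the antidiagonal positions, and let $\varepsilon=\varepsilon_{04}$. The relation $R_0cR_0=c^{-1}$ gives $znz^{-1}=-n$, and $R_4R_0R_4=\varepsilon R_0$ gives $z^{-1}=\varepsilon z$. Thus $z$ is nonscalar with $z^2=\varepsilon$, so $z\in\mathfrak{sl}(B)$ is nonisotropic, and $R_0=\nu_0\otimes z$ with $\nu_0=\nu$ if $\varepsilon=+$ and $\nu_0=\kappa$ if $\varepsilon=-$. Hence $R_1=R_0g=\iota\nu_0\sigma\otimes(z+\frac12zn)$, where $\nu_0\sigma$ is $-\kappa$ or $-\nu$, and $zn$ is traceless because $z\perp n$. The upper left block of $R_jR_0=\varepsilon_{0j}R_0R_j$ reads $\varepsilon y_jz=\varepsilon_{0j}zy_j^{-1}$. Here $y_jz=k_jz(1-a_jn)$ and $zy_j^{-1}=k_j^{-1}z(1-a_jn)$, so $k_j^2=\pm1$. Up to the sign of $R_j$ we have $k_j=1$ or $k_j=\iota$, that is,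
\[
R_j=\nu\otimes1+a_j\,\kappa\otimes n\qquad\text{or}\qquad R_j=\iota(\kappa\otimes1+a_j\,\nu\otimes n).
\]

\emph{Available forms and subspace.} The maps $z$ and $n$ preserve the line $\ker n$, so $A\otimes\ker n$ is invariant under all $R_i$ with $i\ne2$. Each of $\omega_\kappa$ and $\omega_\nu$ gives opposite signs to $\nu$ and $\kappa$, while $\omega$ gives opposite signs to $1$ and $n$. So the two terms of $R_j$ have the same sign for $\omega_\kappa\otimes\omega$ and for $\omega_\nu\otimes\omega$. The pure tensors $R_0,R_1$ also have signs for both forms.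

\emph{Including $R_2$.} If $\nu_0=\kappa$, then $R_2$ commutes up to sign with $\nu\otimes1$ and $\kappa\otimes z$, and $\omega_\kappa\otimes\omega$ is adapted by Lemma~\ref{lem:mixed}. If $\nu_0=\nu$, then $R_2$ commutes up to sign with $\nu\otimes1$ and $R_0R_4=1\otimes z$, so $R_2\in X\otimes Y$ as in \eqref{eq:split}. For $Y=\langle1,z\rangle$ the plane $A\otimes\ker n$ is invariant. For $Y=z^\perp$, the form $\omega_\kappa\otimes\omega$ is adapted if $X=\langle1,\nu\rangle$, and $\omega_\nu\otimes\omega$ is adapted if $X=\langle\sigma,\kappa\rangle$.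
\end{proof}

\subsection{The eigenvalues $1$ and $-1$ of $g$}

Now $g$ has only the eigenvalues $\pm1$. In the remaining degenerate configurations with $r=5$, the generators other than $R_2$ preserve a line and three planes through it, and $R_2$ cannot move all of them.

\begin{lemma}\label{lem:Z}
Let $r=5$. For an exceptional string there is no basis $z,s,t,\ell$ of $V$ such that, up to the signs of $R_0$ and $R_4$,
\[
R_0=\operatorname{diag}(1,1,-1,w_0),\qquad R_4=\operatorname{diag}(1,-1,1,w_4),
\]
and $R_1,R_3$ preserve each of $\langle z\rangle$, $\langle z,s\rangle$, $\langle z,t\rangle$, $\langle z,\ell\rangle$.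
\end{lemma}

\begin{proof}
The four subspaces are invariant under $R_0,R_1,R_3,R_4$, so it suffices to show that $R_2$ preserves one of them. The pairs of $(R_0,R_4)$-eigenvalues of $z,s,t,\ell$ are $(1,1)$, $(1,-1)$, $(-1,1)$ and $w=(w_0,w_4)$. The map $R_2$ sends the joint eigenspace for a pair $\pi$ onto the one for $\pi\chi$, where $\chi=(\varepsilon_{02},\varepsilon_{24})$ and pairs are multiplied componentwise. If $\chi=(1,1)$, then $R_2$ preserves the joint eigenspace for $(1,1)$, which is $\langle z\rangle$ or $\langle z,\ell\rangle$. If $\chi\ne(1,1)$, the pair $(-1,-1)\chi$ is one of the three that certainly occur, so $(-1,-1)$ occurs as well and $w=(-1,-1)$. Then all joint eigenspaces are lines, $R_2$ exchanges $\langle z\rangle$ with one of $\langle s\rangle,\langle t\rangle,\langle\ell\rangle$, and it preserves their sum.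
\end{proof}

\begin{proposition}\label{prop:T34}
For an exceptional string, $g$ or $-g$ is unipotent.
\end{proposition}

\begin{proof}
Suppose that both generalized eigenspaces of $g$, for $1$ and $-1$, are nonzero. They are preserved by $R_0$ and $R_1$, and preserved or swapped by $R_j$ for $j\ge3$.

\emph{Dimensions $2+2$.} By Proposition~\ref{prop:block} some $R_k$ swaps the two planes. It commutes with the unipotent $c\ne1$, so $c$ is nontrivial on both, and Lemma~\ref{lem:swap} applies with $\lambda=1$. Since $R_4R_0R_4=\varepsilon_{04}R_0$, we have $R_0=\operatorname{diag}(z,\varepsilon_{04}z)$ in blocks, with $z^2=1$, and $zn=-nz$ because $R_0$ inverts $c$. Comparing blocks in $R_jR_0R_j=\pm R_0$ gives $y_jz=\pm zy_j$, that is, $z+a_jnz=\pm(z-a_jnz)$. The lower sign would give $2z=0$, so $a_j=0$. The $y_j=k_j$ are scalars, and with $t=k_{r-1}/k_{r-2}$,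
\[
(R_{r-1}R_{r-2})^2=\operatorname{diag}(t^2,t^{-2})\otimes1 .
\]
This is the element $c$ of the reversed string. It is not scalar, so $t^2\ne\pm1$, contradicting Proposition~\ref{prop:T1} for the reversed string.

\emph{Dimensions $1+3$.} Let $V=L\oplus T$ with $\dim L=1$. The summands cannot be swapped, so they are invariant under all $R_i$ with $i\ne2$. These maps share an eigenvector in $L$, so non-neighbors among them commute. None is scalar on $T$, since it would then commute with a neighbor other than $R_2$. After changing signs, $R_i|_T=S_i=1-a_i\varphi_i$ is a reflection of $T$ for $i\ne2$, and neighbors $S_i,S_{i+1}$ do not commute. For $i\in\{0,1\}$ and $j\ge3$, the reflections $S_i,S_j$ commute, and they differ because $S_j$ commutes with $S_{1-i}$ and $S_i$ does not. So $\varphi_i(a_j)=0=\varphi_j(a_i)$. If $a_0\not\parallel a_1$ and $\varphi_0\not\parallel\varphi_1$, then $a_3,a_4$ lie on the line $\ker\varphi_0\cap\ker\varphi_1$ of $T$ and $\varphi_3,\varphi_4$ have the same kernel $\langle a_0,a_1\rangle$, so $S_3=S_4$. As also $S_0\ne S_1$, exactly one of $a_0\parallel a_1$ and $\varphi_0\parallel\varphi_1$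 holds. The dual string has $R_0^TR_1^T=(g^{-1})^T$, so it is in the same case, with the $a_i$ and $\varphi_i$ exchanged. We may thus assume that $\varphi_0\parallel\varphi_1$ and $a_0\not\parallel a_1$.

Let $\Pi=\ker\varphi_0=\ker\varphi_1$ and $\Phi=\langle a_0,a_1\rangle$. These planes of $T$ differ since $a_0\notin\Pi$; let $\Pi\cap\Phi=\langle z\rangle$. For $j\ge3$ we have $a_j\in\Pi$ and $\ker\varphi_j=\Phi$. So $S_0,S_1$ fix $\Pi$ pointwise and preserve $\Phi$, while $S_j$ $(j\ge3)$ fixes $\Phi$ pointwise and preserves $\Pi$. In particular $\langle z\rangle$ is invariant under all $R_i$ with $i\ne2$.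

If $r\ge6$, rescale so that $\varphi_4=\varphi_5=\varphi$ and $\varphi(a_4)=\varphi(a_5)=2$. Then
\[
S_4S_5v=v-\varphi(v)a_5-\bigl(\varphi(v)-2\varphi(v)\bigr)a_4=v+\varphi(v)(a_4-a_5),
\]
where $0\ne a_4-a_5\in\Pi\cap\ker\varphi=\langle z\rangle$. Hence $d=(R_4R_5)^2$ is $1$ on $L$ and $v\mapsto v+2\varphi(v)(a_4-a_5)$ on $T$. As $R_2$ commutes up to sign with $R_4$ and $R_5$, it commutes with $d$ and preserves $\operatorname{im}(d-1)=\langle z\rangle$, so the string is reducible.

If $r=5$, put $s=a_4\in\Pi\setminus\Phi$, $t=a_0\in\Phi\setminus\Pi$ and $L=\langle\ell\rangle$. Then $\Pi=\langle z,s\rangle$ and $\Phi=\langle z,t\rangle$; $R_0$ fixes $z,s$ and negates $t$, and $R_4$ fixes $z,t$ and negates $s$. This contradicts Lemma~\ref{lem:Z}.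
\end{proof}

\section{Two commuting unipotent elements}\label{sec:unipotent}

Eigenvalues give no further information, so we use both ends of the string at once. Proposition~\ref{prop:T34} applies to an exceptional string and to its reversal. After changing the signs of $R_1$ and $R_{r-2}$,
\[
g=R_0R_1=1+N,\qquad h=R_{r-2}R_{r-1}=1+N'
\]
with $N,N'$ nilpotent and nonzero. By Lemma~\ref{lem:basic}(c), $R_j$ commutes with $g$ for $j\ge3$, and $R_i$ commutes with $h$ for $i\le r-4$, in particular for $i=0,1$. So $NN'=N'N$. Reversal exchanges $g$ with $h^{-1}$.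

\begin{lemma}\label{lem:jordan}
$N^2=0=N'^2$. The maps $R_0,R_1$ anticommute with $N$, and $R_{r-2},R_{r-1}$ anticommute with $N'$.
\end{lemma}

\begin{proof}
For $j\ge3$ the two eigenspaces of $R_j$ are nonzero, $N$-invariant and complementary. If $N^2\ne0$, then $N^2$ is nonzero on one of them, which therefore has dimension at least $3$, and $R_j$ is unbalanced. For $j=r-2,r-1$ this contradicts Proposition~\ref{prop:H}. So $N^2=0$ and $g^{-1}=1-N$, and $R_0,R_1$ invert $g$. Reversal gives the statements for $N'$.
\end{proof}

Thus $N$ and $N'$ have rank $1$ or $2$. All $R_i$ with $i\ne2$ preserve $\ker N$ and $\operatorname{im}N$, and all $R_i$ with $i\ne r-3$ preserve $\ker N'$ and $\operatorname{im}N'$.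

\subsection{Both of rank one}

Write $N=z\varphi$ and $N'=z'\psi$, with $z\in H=\ker\varphi$ and $z'\in H'=\ker\psi$. The relation $NN'=N'N$ reads $\varphi(z')\,z\psi=\psi(z)\,z'\varphi$. If a coefficient were nonzero, both would be and $z\parallel z'$, whence $\varphi(z')=0$. So $z,z'\in H\cap H'$. If $R^2=1$ and $RN=\pm NR$, then $Rz=xz$ and $\varphi R=\pm x\varphi$; so $R$ has the same eigenvalue on $z$ and on $V/H$ if it commutes with $N$, and opposite eigenvalues if it anticommutes with $N$. The same holds for $N',z',H'$.

\emph{$z\parallel z'$ and $H=H'$.} Then $N\parallel N'$, but $R_0$ anticommutes with $N$ and commutes with $N'$.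

\emph{$z\parallel z'$ and $H\ne H'$.} If $r\ge6$, then $r-3\ne2$ and $\langle z\rangle=\operatorname{im}N=\operatorname{im}N'$ is invariant under all $R_i$. Let $r=5$. The maps $R_0,R_4$ share the eigenvector $z$, so they commute, and they preserve $\langle z\rangle$, the plane $H\cap H'$, $H$ and $H'$. Choose joint eigenvectors $\ell\in(H\cap H')\setminus\langle z\rangle$, $s\in H\setminus H'$ and $t\in H'\setminus H$; together with $z$ they form a basis. Let $R_0z=x_0z$ and $R_4z=x_4z$. The eigenvalue on $s$ is the one on $V/H'$, and the eigenvalue on $t$ is the one on $V/H$. Since $R_0$ commutes with $N'$ and anticommutes with $N$, and $R_4$ does the opposite, $R_0s=x_0s$, $R_0t=-x_0t$, $R_4s=-x_4s$ and $R_4t=x_4t$. Both $g$ and $h$ preserve every subspace containing $z$, so $R_1=R_0g$ and $R_3=hR_4$ preserve the four subspaces of Lemma~\ref{lem:Z}, a contradiction.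

\emph{$z\not\parallel z'$ and $H=H'$.} For the dual string, $N$ and $N'$ are replaced by $-N^T$ and $-N'^T$. These have the same image $\langle\varphi\rangle=\langle\psi\rangle$ and different kernels, which is the previous case.

\emph{$z\not\parallel z'$ and $H\ne H'$.} Then $H\cap H'=\langle z,z'\rangle$ and $V/(H\cap H')\cong V/H\oplus V/H'$. Let $R$ be $R_0$ or $R_1$, with eigenvalues $x$ on $z$ and $y$ on $z'$. It acts as $-x$ on $V/H$ and as $y$ on $V/H'$, so its eigenvalues are $x,-x,y,y$ and it is unbalanced. This contradicts Proposition~\ref{prop:H}.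

\subsection{One of rank two: normal form}

By reversal let $N$ have rank $2$. The plane $E=\ker N=\operatorname{im}N$ is invariant under all $R_i$ with $i\ne2$, so $R_2$ does not preserve it. To obtain a tensor structure we need a complement. The maps $\pm1,\pm R_0,\pm R_{r-1},\pm R_0R_{r-1}$ form a group of order dividing $8$. By Maschke's theorem (an invariant subspace for a finite group of order invertible in $K$ has an invariant complement), $E$ has a complement $C$ preserved by $R_0$ and $R_{r-1}$. The isomorphism $N:C\to E$ makes $V=A\otimes B$ with $E=e_1\otimes B$, $C=e_2\otimes B$ and $N=n\otimes1$, where $n=E_{12}$. Put $n'=E_{21}$. Then $\sigma n=n=-n\sigma$ and $\sigma^\perp=\langle n,n'\rangle$.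

The map $R_0$ is block diagonal and anticommutes with $n\otimes1$, so its two blocks are opposite. The maps $R_j$ $(j\ge3)$ commute with $n\otimes1$, so they lie in $\langle1,n\rangle\otimes\operatorname{End}B$. Therefore
\[
R_0=\sigma\otimes z,\qquad R_1=R_0g=(\sigma+n)\otimes z,\qquad R_j=1\otimes\beta_j+n\otimes m_j\ \ (j\ge3),\qquad m_{r-1}=0,
\]
with $z^2=\beta_j^2=1$ and $\beta_jm_j+m_j\beta_j=0$. Each $\beta_j$ is a unit, since $\beta_j=\pm1$ would give $m_j=0$ and $R_j=\pm1$. Comparing $R_0R_j=\sigma\otimes z\beta_j+n\otimes zm_j$ with $R_jR_0=\sigma\otimes\beta_jz-n\otimes m_jz$ gives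
\begin{equation}\label{eq:rel}
z\beta_j=\varepsilon_{0j}\beta_jz,\qquad zm_j=-\varepsilon_{0j}m_jz .
\end{equation}
Maps in $\langle1,\sigma\rangle\otimes\operatorname{End}B$ preserve $E$. Hence by \eqref{eq:split},
\begin{equation}\label{eq:R2}
\text{if $R_2$ commutes up to sign with $\sigma\otimes1$, then }R_2\in\sigma^\perp\otimes\operatorname{End}B .
\end{equation}
On $A$ we shall always use $\omega$, for which $\sigma,n,n'$ have sign $-$.

\subsection{The case $z=\pm1$}

By \eqref{eq:rel}, $\varepsilon_{0j}=+$ and $m_j=0$. So $R_0,R_1\in\mathfrak{sl}(A)\otimes1$ and $R_j=1\otimes\beta_j$, all of sign $-$ for $\omega\otimes\omega$. By \eqref{eq:R2} and \eqref{eq:split}, $R_2\in\sigma^\perp\otimes Y$ with $Y=\beta_4^\perp$ or $\langle1,\beta_4\rangle$. In the first case $\omega\otimes\omega$ is adapted. Let $Y=\langle1,\beta_4\rangle$.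

If $r\ge6$, then $R_2$ also lies in $\sigma^\perp\otimes Y'$ with $Y'=\langle1,\beta_5\rangle$ or $\beta_5^\perp$. The neighbors $\beta_4,\beta_5$ are neither parallel nor orthogonal, so $Y\cap\langle1,\beta_5\rangle=K$ and $Y\cap\beta_5^\perp=0$. Hence $R_2\in\sigma^\perp\otimes1$, and $\omega\otimes\omega$ is adapted.

If $r=5$, then $h=1\otimes\beta_3\beta_4$ is unipotent and not $1$, so $\beta_3\beta_4$ has a fixed space $L$ of dimension $1$. The map $\beta_4$ inverts $\beta_3\beta_4$, so it preserves $L$, and so does $\beta_3=(\beta_3\beta_4)\beta_4$. Then $A\otimes L$ is invariant under all $R_i$.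

\subsection{The case of a unit $z$}

By \eqref{eq:rel}, each $R_j$ $(j\ge3)$ is of one of two kinds. If $\varepsilon_{0j}=+$, then $\beta_j=\pm z$ and $m_j\in z^\perp$. If $\varepsilon_{0j}=-$, then $\beta_j\in z^\perp$ and $m_j\in\langle1,z\rangle$; as $m_j$ anticommutes with $\beta_j$, it is traceless, so $m_j\in Kz$. The restriction $h|_E=\beta_{r-2}\beta_{r-1}$ is unipotent. If $R_{r-2}$ and $R_{r-1}$ were of different kinds, it would be a product of orthogonal units, with square $-1$. So they are of the same kind. Then $\beta_{r-2}\beta_{r-1}$ commutes with $z$, so it is diagonalizable, hence equal to $1$, and $\beta_{r-2}=\beta_{r-1}$. Also $m_{r-2}\ne0$, since $m_{r-1}=0$ and $R_{r-2}\ne R_{r-1}$. Changing the signs of $R_{r-2}$ and $R_{r-1}$ together, which leaves $h$ unchanged, we arrive at two configurations: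
\begin{itemize}
\item[(P)] $R_{r-1}=1\otimes z$ and $R_{r-2}=1\otimes z+n\otimes m$ with $0\ne m\in z^\perp$; here $N'=n\otimes mz$ and $R_0R_{r-1}=\sigma\otimes1$.
\item[(M)] $R_{r-1}=1\otimes\beta$ and $R_{r-2}=1\otimes\beta+\mu\,n\otimes z$ with a unit $\beta\in z^\perp$ and $\mu\ne0$; here $N'=\mu\,n\otimes z\beta$.
\end{itemize}

\emph{The case $r\ge6$.} Now $2\le r-4$, so $R_2$ commutes with $N'$. In (M) the map $z\beta$ is invertible, so $\operatorname{im}N'=E$ is preserved by $R_2$, which is impossible. In (P), \eqref{eq:R2} gives $R_2=n\otimes b_1+n'\otimes b_2$, and $b_2$ is invertible because $R_2$ is. With $k=mz\ne0$ we have $R_2N'=n'n\otimes b_2k$ and $N'R_2=nn'\otimes kb_2$. Since $n'n=E_{22}$ and $nn'=E_{11}$ are independent, $b_2k=0$, so $k=0$, a contradiction.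

\emph{The case $r=5$, configuration \textup{(P)}.} The map $R_2$ commutes up to sign with $\sigma\otimes1$ and $1\otimes z$, so $R_2\in\sigma^\perp\otimes Y$ with $Y=z^\perp$ or $\langle1,z\rangle$. If $Y=z^\perp$, use $\omega\otimes\omega_z$; if $Y=\langle1,z\rangle$ and $m$ is nonisotropic, use $\omega\otimes\omega_m$. The signs are as follows.
\begin{center}
\begin{tabular}{c|cc|cccc}
form & $z$ & $m$ & $R_0,R_1\in\mathfrak{sl}(A)\otimes z$ & $1\otimes z$ & $n\otimes m$ & $R_2$\\ \hline
$\omega\otimes\omega_z$ & $-$ & $+$ & $+$ & $-$ & $-$ & $-$\\
$\omega\otimes\omega_m$ & $+$ & $-$ & $-$ & $+$ & $+$ & $-$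
\end{tabular}
\end{center}
In each row the two terms of $R_3=1\otimes z+n\otimes m$ have the same sign, so the form is adapted. If $Y=\langle1,z\rangle$ and $m$ is isotropic, then $z$ anticommutes with the nilpotent $m$ and preserves $\ker m$, and $A\otimes\ker m$ is invariant under all $R_i$.

\emph{The case $r=5$, configuration \textup{(M)}.} For $\omega\otimes\omega_z$ the element $z$ has sign $-$ and $\beta$ has sign $+$. So $R_0$, $R_1$, $1\otimes\beta$ and $n\otimes z$ all have sign $+$, and hence so do $R_3$ and $R_4$. The map $R_2$ commutes up to sign with $1\otimes\beta$ and with $\sigma\otimes z$, where $\beta\perp z$. Lemma~\ref{lem:mixed}, with the factors exchanged and $p=\beta$, $q=z$, shows that $R_2$ has a sign for $\omega\otimes\omega_z$. The form is adapted.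

\medskip
Every case has led to a contradiction, so no string is exceptional. This proves Theorem~\ref{thm:structure}, and with it Theorems~\ref{thm:groups} and~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{Leemans} Dimitri Leemans, \emph{String C-group representations of almost simple groups: a survey}, arXiv:1910.08843 (2019).
\end{thebibliography}
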